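# Gorenstein cones over secant varieties of Segre–Veronese varieties

Throughout, $K$ is an algebraically closed field of characteristic $0$, and all varieties are over $K$.

## 1. Matrices of rank at most two

### 1.1 Secant varieties and the Gorenstein condition at the vertex

Matrices of rank one, up to scalars, form the variety $X=\mathbb P^{n_1}\times\mathbb P^{n_2}$ inside the projective space of all $(n_1+1)\times(n_2+1)$ matrices. Sums of two of them are the matrices of rank at most two, and these fill the union of the lines through two points of $X$. We ask: for which sizes is the ring of polynomial functions on the cone of matrices of rank at most two a Gorenstein ring? And what happens if tensors of other formats, symmetric or not, replace matrices?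

Here is the general setting. Let $k\ge1$, and let $n_1,\dots,n_k\ge1$ and $d_1,\dots,d_k\ge1$ be integers. Put $X_i=\mathbb P^{n_i}$, $X=\prod X_i$, $V_i=H^0(X_i,\mathcal O(1))$, $U_i=V_i^*$, $d=(d_1,\dots,d_k)$, $n=\sum n_i$, $D=\sum d_i$, $L=\mathcal O(d_1,\dots,d_k)$ and $A=H^0(X,L)=\bigotimes S^{d_i}V_i$. The complete linear system $|L|$ embeds $X$ in $\mathbb P^N$. This is the Segre–Veronese variety. A point of $X$ given by vectors $x_i\in U_i$ goes to $x^d:=\bigotimes x_i^{d_i}\in\bigotimes S^{d_i}U_i$.

**Definition.** The secant variety $\sigma=\sigma_2(X)\subset\mathbb P^N$ is the Zariski closure of the union of all lines joining two points of $X$. Put $S=\mathrm{Sym}\,A$, a polynomial ring in $N+1$ variables, and $R=S/I(\sigma)$. The variety $\sigma$ is arithmetically Gorenstein if $R$ is Gorenstein; equivalently, if the local ring of the affine cone $\widehat\sigma\subset\mathbb A^{N+1}$ at its vertex is Gorenstein.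

The problem, taken from M. Azeem Khadam, Mateusz Michałek, Piotr Zwiernik, "Secant varieties of toric varieties arising from simplicial complexes", arXiv:1908.09671 (2019), is to determine in terms of $k$, $(n_i)$, $(d_i)$ exactly when $\sigma$ is arithmetically Gorenstein. This is stronger than asking that every local ring of the projective variety $\sigma$ be Gorenstein. To see the difference on a familiar variety, take the twisted cubic. It is smooth, so all its local rings are Gorenstein. But its coordinate ring $K[s^3,s^2t,st^2,t^3]$ has canonical module $\bigoplus_mH^0(\mathbb P^1,\mathcal O(3m-2))$ (by formula (1) below). This starts in degree $m=1$ with a two-dimensional space, so it is not generated by one element.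

For a normal variety $Y$, $\mathrm{Cl}(Y)$ is the group of Weil divisors modulo linear equivalence. It does not change when a closed set of codimension at least $2$ is removed. Removing prime divisors divides out their classes. If $Y$ is smooth, $\mathrm{Cl}(Y)=\mathrm{Pic}(Y)$. We write these groups additively and put $\xi=[\mathcal O_\sigma(1)]$.

**Lemma 1.** Suppose $R$ is normal and Cohen–Macaulay of dimension at least $2$. Then $\sigma$ is arithmetically Gorenstein if and only if $K_\sigma=a\xi$ in $\mathrm{Cl}(\sigma)$ for some $a\in\mathbb Z$, and in that case $\omega_R\cong R(a)$.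

*Proof.* Both $R$ and its graded canonical module $\omega_R$ have depth $\dim R\ge2$, so each is recovered from its sheaf on $\sigma$:
$$R=\bigoplus_mH^0(\sigma,\mathcal O(m)),\qquad \omega_R=\bigoplus_mH^0(\sigma,\mathcal O_\sigma(K_\sigma)(m)).\tag{1}$$
The local ring at the vertex is Gorenstein if and only if the localization of $\omega_R$ there is generated by one element. By the graded Nakayama lemma this means that $\omega_R$ is generated by one homogeneous element. As $\omega_R$ is torsion free of rank one over the domain $R$, it means $\omega_R\cong R(a)$ for some $a$. By (1) this is equivalent to $\mathcal O_\sigma(K_\sigma)\cong\mathcal O_\sigma(a)$. $\square$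

### 1.2 Rank-two matrices as a quotient

We now treat $D\le2$ completely.

**Proposition 2.** If $D=1$ (so $k=1$, $d=1$), $\sigma$ is arithmetically Gorenstein. If $k=1$, $d=2$, it is so if and only if $n_1=1$ or $n_1$ is even. If $k=2$, $d=(1,1)$, it is so if and only if $n_1=n_2$ or $\min(n_1,n_2)=1$.

If $D=1$, then $\sigma=\mathbb P^n$ and $R$ is a polynomial ring. If $D=2$, $\sigma$ consists of the matrices (arbitrary for $d=(1,1)$, symmetric for $d=2$) of rank at most $2$, because a symmetric matrix of rank at most $2$ over $K$ is a sum of at most two squares. If $\min n_i=1$, all matrices have rank at most $2$, so $\sigma=\mathbb P^N$ and $R$ is again a polynomial ring. So assume $D=2$ and all $n_i\ge2$.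

**Step 1: $R$ is normal and Cohen–Macaulay.** This step makes Lemma 1 applicable. Recall that a variety $Z$ has *rational singularities* if it is normal and $R^i\mu_*\mathcal O_{Z'}=0$ for $i>0$, where $\mu:Z'\to Z$ is a resolution; this does not depend on the resolution, and smooth varieties qualify. Rational singularities are Cohen–Macaulay. Boutot's theorem (Invent. Math. 88, 1987) says: if $\mathrm{Spec}\,B$ has rational singularities and a reductive group $\Gamma$ acts on $B$, then $\mathrm{Spec}\,B^\Gamma$ has rational singularities.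

Let $d=(1,1)$. The group $GL_2$ acts on pairs $(M_1,M_2)$ of matrices of sizes $(n_1+1)\times2$ and $2\times(n_2+1)$ by $(M_1g^{-1},gM_2)$. By the first fundamental theorem of invariant theory, the invariants are generated by the entries of $M_1M_2$. The products $M_1M_2$ are exactly the matrices of rank at most $2$, so the relations among these entries form $I(\sigma)$. Hence $R$ is the ring of $GL_2$-invariants of a polynomial ring. For $d=2$, let $O_2$ act on $2\times(n_1+1)$ matrices $M$ by left multiplication. The invariants are generated by the entries of $M^{T}M$, and these products are exactly the symmetric matrices of rank at most $2$. So $R$ is the ring of $O_2$-invariants of a polynomial ring. In both cases Boutot's theorem gives rational singularities.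

### 1.3 The class group for matrices

**Step 2: the class group and $K_\sigma$.** This step replaces $\sigma$, outside codimension $2$, by an open subset of a smooth variety whose Picard group is known. Let $\mathcal S$ denote a tautological rank-$2$ subbundle on a Grassmannian $Gr(2,U_i)$, $g=c_1(\mathcal S^*)$, and let $\mathbb P_{\mathrm{sub}}(F)$ be the bundle of lines in $F$, with $\xi=\mathcal O(1)$. If $F$ has rank $r$ over a smooth base $Y$, then $K_{\mathbb P_{\mathrm{sub}}(F)}=-r\xi+c_1(F^*)+K_Y$. Also $K_{Gr(2,U_i)}=-(n_i+1)g$.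

Let $d=(1,1)$ and $P=\mathbb P_{\mathrm{sub}}(\mathcal S_1\boxtimes\mathcal S_2)$ over $Gr(2,U_1)\times Gr(2,U_2)$. It maps properly onto $\sigma$. Over $\sigma\setminus X$, the matrices of rank exactly $2$, it is bijective, since such a matrix determines its row and column spaces. A proper bijective map is finite, in characteristic $0$ it is birational, and $\sigma$ is normal; so the map is an isomorphism over $\sigma\setminus X$. The codimension of $X$ in $\sigma$ is $(2(n_1+n_2)-1)-(n_1+n_2)=n_1+n_2-1\ge2$. The part of $P$ over $X$ is the divisor $\{\det=0\}$. The determinant is a quadratic map $\mathcal S_1\boxtimes\mathcal S_2\to\wedge^2\mathcal S_1\boxtimes\wedge^2\mathcal S_2$, so this divisor has class $2\xi-g_1-g_2$. It is irreducible and reduced, because in each fiber it is a smooth quadric surface. Hence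
$$\mathrm{Cl}(\sigma)=\mathbb Z\langle\xi,g_1,g_2\rangle/(2\xi-g_1-g_2),\qquad K_\sigma=-4\xi+2g_1+2g_2-(n_1+1)g_1-(n_2+1)g_2=-4\xi+(1-n_1)g_1+(1-n_2)g_2 .$$
This lies in $\mathbb Z\xi$ if and only if $(1-n_1)g_1+(1-n_2)g_2$ is a multiple of $g_1+g_2$ modulo $\xi$, that is, $n_1=n_2$.

Let $k=1$, $d=2$ and $P=\mathbb P_{\mathrm{sub}}(S^2\mathcal S)$ over $Gr(2,U_1)$. Again $P\to\sigma$ is an isomorphism over $\sigma\setminus X$, and $X$ has codimension $2n_1-n_1=n_1\ge2$. The part over $X$ is the discriminant divisor, of class $2\xi-2g$, irreducible and reduced because it is a smooth conic in each fiber. Further $K_P=-3\xi+3g-(n_1+1)g=-3\xi+(2-n_1)g$. In $\mathbb Z\langle\xi,g\rangle/(2\xi-2g)$ this lies in $\mathbb Z\xi$ if and only if $2-n_1$ is even. This proves Proposition 2. $\square$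

## 2. Total degree at least three: what changes, and the theorems

The proof above had two ingredients: $R$ was an invariant ring of a polynomial ring, hence normal and Cohen–Macaulay, and $\sigma$ was, outside codimension $2$, an open part of a projective bundle over a Grassmannian. Neither survives unchanged when $D\ge3$.

The second has a natural replacement. When $D=2$ a point of $\sigma$ lies on many secant lines: $x_1\otimes y_1+x_2\otimes y_2=(x_1+x_2)\otimes y_1+x_2\otimes(y_2-y_1)$. When $D\ge3$ we may hope that a general point lies on only one secant line, so that the Hilbert scheme of two points on $X$ can replace the Grassmannian. Let us try this on rational normal curves, $k=1$, $n=1$. For $d=3$, a binary cubic with three distinct roots is, up to scalars, in the $GL_2$-orbit of $x^3+y^3$, since $PGL_2$ moves any three points of $\mathbb P^1$ to any other three. So $\sigma=\mathbb P^3$ and $R$ is a polynomial ring. For $d=4$, let $q=\alpha x^4+\beta y^4$ with $\alpha\beta\ne0$ and $x,y$ independent. Its first derivatives span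 the line through $x^3$ and $y^3$. This line meets the twisted cubic only in these two points, since the twisted cubic is cut out by quadrics. So $q$ determines $\{x,y\}$ and $\dim\sigma=3$: a hypersurface in $\mathbb P^4$, hence arithmetically Gorenstein. For $d=5$ it is not clear by inspection; we return to it in Section 9.

The first ingredient is the serious one. Without an invariant-theoretic presentation of $R$ we must prove that $R$ is normal and Cohen–Macaulay, and this takes Sections 3 to 7. Here are the statements. Put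
$$\Lambda=\{\,l:\ n_l=1\text{ and }D-d_l\le2\,\}.$$

**Theorem A.** (a) If $D=1$ (so $k=1$, $d=1$), $\sigma$ is arithmetically Gorenstein. If $k=1$, $d=2$: if and only if $n_1=1$ or $n_1$ is even. If $k=2$, $d=(1,1)$: if and only if $n_1=n_2$ or $\min(n_1,n_2)=1$.

(b) If $D\ge3$: $\sigma$ is arithmetically Gorenstein if and only if $s:=\frac{k+1}{D-2}$ is an integer and $n_i+1=s\,d_i$ for every $i\notin\Lambda$. In that case $\omega_R\cong R(-2s)$.

(c) Explicitly, up to permuting the factors, $\sigma_2(X)$ is arithmetically Gorenstein exactly in these cases: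

| $k$ | $d$ | $n$ |
|---|---|---|
| 1 | $1$ | any |
| 1 | $2$ | $1$, or any even number |
| 1 | $3$ | $1$ or $5$ |
| 1 | $4$ | $1$ or $3$ |
| 2 | $(1,1)$ | $n_1=n_2$, or $\min(n_1,n_2)=1$ |
| 2 | $(1,2)$ | $n_1\in\{1,2\}$, $n_2\in\{1,5\}$ |
| 2 | $(2,3)$ | $n_1=1$, $n_2\in\{1,2\}$ |
| 3 | $(1,1,1)$ | all $n_i\in\{1,3\}$ |
| 3 | $(1,1,2)$ | $n_1=n_2=1$, $n_3\in\{1,3\}$ |
| 3 | $(2,2,2)$ | $(1,1,1)$ |
| 5 | $(1,1,1,1,1)$ | $(1,1,1,1,1)$ |

**Theorem B.**

1. For all $k,n,d$ the ring $R$ is normal with rational singularities. In particular $\sigma$ is always arithmetically Cohen–Macaulay.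
2. $\sigma$ is Gorenstein (locally) if and only if it is arithmetically Gorenstein.
3. If $D\ge3$, then $\mathrm{Cl}(\sigma)$ is the abelian group on $\xi=[\mathcal O_\sigma(1)],h_1,\dots,h_k,\delta$ with relations $2\xi-\sum d_ih_i+2\delta=0$ and $h_l=\delta$ $(l\in\Lambda)$, and $K_\sigma=-2\xi+\sum(d_i-n_i-1)h_i+(n-3)\delta$. Moreover $\sigma$ (equivalently its affine cone) is $\mathbb Q$-Gorenstein if and only if $n_i+1=\frac{k+1}{D-2}d_i$ for all $i\notin\Lambda$, and $R$ is factorial if and only if $\sigma=\mathbb P^N$.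

Part (a) of Theorem A is Proposition 2. As a check of (b): for the rational normal quartic, $\Lambda=\{1\}$, $s=1$, and (b) predicts $\omega_R=R(-2)$. A hypersurface of degree $e$ in $\mathbb P^4$ has $\omega_R=R(e-5)$, so $e$ should be $3$; indeed the $3\times3$ Hankel determinant is a cubic vanishing on $\sigma$.

We use the notation $|j|=\sum j_i$ for $j\in\mathbb N^k$, write $j\le e$ for the componentwise order, and let $1_i$ be the $i$-th unit vector. Let $G=\prod GL(V_i)$.

## 3. Secant lines and the Hilbert scheme of two points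

This section builds a normal ring $N\supset R$, for all $D\ge1$. Let $\Delta\subset X\times X$ be the diagonal and $B=\mathrm{Bl}_\Delta(X\times X)$ with exceptional divisor $E$. If $n=1$, then $B=X\times X$ and $E=\Delta$. We recall that $\mathcal H=\mathrm{Hilb}^2(X)$ is smooth and equals $B/(\mathbb Z/2)$, with universal family $B$. Let $p:B\to\mathcal H$ be the quotient map. For example, $X=\mathbb P^1$ gives $B=\mathbb P^1\times\mathbb P^1$ and $\mathcal H=S^2\mathbb P^1=\mathbb P^2$.

The *tautological bundle* $\mathcal E=L^{[2]}$ is the rank-$2$ bundle on $\mathcal H$ with fiber $H^0(\zeta,L|_\zeta)$ at $\zeta$. As $L$ is very ample, $A\otimes\mathcal O\to\mathcal E$ is onto. Let $\pi:\mathbb P(\mathcal E)=\mathrm{Proj}\,\mathrm{Sym}\,\mathcal E\to\mathcal H$ and $\xi=\mathcal O(1)$. Then $\mathbb P(\mathcal E)\subset\mathbb P^N\times\mathcal H$ is the set of $(\zeta,q)$ with $q$ on the line $\langle\zeta\rangle$ spanned by $\zeta$. The projection $f:\mathbb P(\mathcal E)\to\mathbb P^N$ is proper with image $\sigma$, and $f^*\mathcal O(1)=\xi$.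

**Step 1: the bundle $p^*\mathcal E$.** To compute on $B$, where the two points are ordered, we describe $p^*\mathcal E$. Let $\Gamma_1,\Gamma_2\subset B\times X$ be the graphs of the two projections $B\to X$. Then $\Gamma_1\cap\Gamma_2$ is the scheme-theoretic preimage of $\Delta$, that is, $E$. The pullback to $B$ of the universal family is flat over $B$ and equals $\Gamma_1\sqcup\Gamma_2$ off the Cartier divisor $E$. By flatness a local equation of $E$ is a non-zero-divisor on it, so it is the scheme-theoretic closure of its part off $E$. The same holds for $\Gamma_1\cup\Gamma_2$, whose structure sheaf embeds in $\mathcal O_{\Gamma_1}\oplus\mathcal O_{\Gamma_2}$. So the two schemes agree. Let $L_1,L_2$ be the pullbacks of $L$ to $B$. Twisting $0\to\mathcal O_{\Gamma_1\cup\Gamma_2}\to\mathcal O_{\Gamma_1}\oplus\mathcal O_{\Gamma_2}\to\mathcal O_{\Gamma_1\cap\Gamma_2}\to0$ by $L$ and pushing forward gives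
$$0\to p^*\mathcal E\to L_1\oplus L_2\to L|_E\to0,\tag{2}$$
and likewise for every line bundle on $X$ in place of $L$.

**Step 2: the ring $N$.** We now describe the sections of $m\xi$ explicitly. Write sections of $S^m(L_1\oplus L_2)$ as
$$P=\sum_{a+b=m}f_{a,b}\,s^at^b,\qquad f_{a,b}\in H^0(B,L_1^aL_2^b)=H^0(L^a)\otimes H^0(L^b).$$
At the generic point of $E$ let $\varpi$ be a uniformizer of the discrete valuation ring $\mathcal O_{B,E}$, and trivialize $L_1,L_2$ by the same local section of $L$. By (2), $p^*\mathcal E$ consists of the $\alpha s+\beta t$ with $\alpha\equiv\beta$ modulo $\varpi$, so it has the basis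
$$u=s+t,\qquad\tau=\varpi t.$$
Put $N_m=H^0(\mathbb P(\mathcal E),m\xi)=H^0(\mathcal H,S^m\mathcal E)=H^0(B,S^mp^*\mathcal E)^{\mathbb Z/2}$. The involution exchanges the two points and $s,t$. The bundle $S^mp^*\mathcal E$ equals $S^m(L_1\oplus L_2)$ off $E$, and $B$ is smooth, so membership of a section is tested at the generic point of $E$. Hence
$$N_m=\Big\{P=\sum f_{a,b}s^at^b:\ f_{b,a}=f_{a,b}^{\mathrm{swap}},\ P\in\mathcal O_{B,E}[u,\tau]\Big\},\tag{3}$$
where $f^{\mathrm{swap}}(x,y)=f(y,x)$. The ring $N=\bigoplus N_m$ is the ring of global functions on the total space of a line bundle over a smooth variety, so it is a normal domain.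

**Step 3: $R\subset N$.** For $F\in S^mA$ expand $F(s\hat x+t\hat y)=\sum f_{a,b}(x,y)s^at^b$ for $\hat x,\hat y\in\widehat X$. This is the image of $F$ under $S^mA\to N_m$. The points $s\hat x+t\hat y$ are dense in $\widehat\sigma$, so the kernel is $I(\sigma)_m$. Thus $R$ is the subring of $N$ generated by $N$'s image of $A$.

## 4. The coordinate ring is the full ring of sections

**Proposition 3.** $R=N$. Hence $R$ is normal.

This asserts that $S^mA\to H^0(\mathcal H,S^m\mathcal E)$ is onto for all $m$. We prove it by filtering both sides by powers of $st$.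

**Step 1: highest weight vectors.** This step decomposes the spaces in which the coefficients $f_{a,b}$ live. Let $x_{i0},x_{i1},\dots$ be a basis of $V_i$ for the first point and $y_{i0},y_{i1},\dots$ the same basis for the second. By Pieri's rule, with $m=a+b$,
$$H^0(L^a)\otimes H^0(L^b)=\bigoplus_{j_i\le\min(a,b)d_i}\mathbb S_j,\qquad\mathbb S_j=\bigotimes_iS_{(md_i-j_i,\,j_i)}V_i,$$
multiplicity free, where $S_\lambda$ is the Schur functor. The highest weight vector of $\mathbb S_j$ is
$$e_{a,b,j}=\prod_ix_{i0}^{ad_i-j_i}\,y_{i0}^{bd_i-j_i}\,\varepsilon_i^{j_i},\qquad\varepsilon_i=x_{i0}y_{i1}-x_{i1}y_{i0},\tag{4}$$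
since the raising operators kill $x_{i0},y_{i0}$ and $\varepsilon_i$. In affine coordinates $\varepsilon_i=x_{i0}y_{i0}(y_i-x_i)$ with $x_i=x_{i1}/x_{i0}$, $y_i=y_{i1}/y_{i0}$, and the $y_i-x_i$ are part of a coordinate system normal to $\Delta$. So $e_{a,b,j}$ vanishes along $\Delta$ to order exactly $|j|$. The swap sends $e_{a,b,j}$ to $(-1)^{|j|}e_{b,a,j}$.

For $a\ge b$ let $M(a,b)=H^0(X\times X,L^a\boxtimes L^b\otimes I_\Delta^{2b})$, the sections vanishing to order at least $2b$ on $\Delta$. It is $G$-stable, so it is the sum of those $\mathbb S_j$ whose highest weight vector belongs to it: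
$$M(a,b)=\bigoplus_{j\le bd,\ |j|\ge2b}\mathbb S_j.\tag{5}$$
Let $M^\pm$ be the symmetric and antisymmetric parts of $M(1,1)$; they are the sums of the $\mathbb S_j$ in $M(1,1)$ with $|j|$ even, respectively odd. Example: for $k=1$, $n_1=1$, $d=3$, $M(1,1)=\mathbb S_2\oplus\mathbb S_3$, $M^+=\mathbb S_2$, and $M^-=\mathbb S_3=K\varepsilon^3$.

**Step 2: leading terms.** This step turns $R=N$ into a statement about the spaces $M(a,b)$. Let
$$N_m^{\ge q}=\{P\in N_m:\ f_{a,b}=0\text{ if }\min(a,b)<q\},\qquad R_m^{\ge q}=R_m\cap N_m^{\ge q}.$$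

*Claim: if $P\in N_m^{\ge q}$ and $2q\le m$, then $f_{m-q,q}\in M(m-q,q)$.* Write $P=s^qt^qQ$. Since $t=\tau/\varpi$ and $s=(\varpi u-\tau)/\varpi$,
$$\varpi^{2q}P=(\varpi u-\tau)^q\tau^q\,Q .$$
The polynomial $(\varpi u-\tau)^q\tau^q$ is primitive over $\mathcal O_{B,E}$, since its coefficient at $\tau^{2q}$ is $\pm1$, and $P$ has coefficients in $\mathcal O_{B,E}$. By Gauss' lemma $Q\in\varpi^{2q}\mathcal O_{B,E}[u,\tau]$. The coefficient of $u^{m-2q}$ in $Q$ is the value at $u=1$, $\tau=0$, i.e. at $s=1$, $t=0$, which is $f_{m-q,q}$. So $f_{m-q,q}$ vanishes to order at least $2q$ along $E$, that is, to order at least $2q$ along $\Delta$.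

So we have maps $\ell_q:N_m^{\ge q}\to M(m-q,q)$, $P\mapsto f_{m-q,q}$. If $m=2q$ the values lie in $M(q,q)^+$, the symmetric part. By the symmetry in (3), $\ker\ell_q=N_m^{\ge q+1}$. The maps are multiplicative: if $P\in N_m^{\ge q}$ and $P'\in N_{m'}^{\ge q'}$, then $PP'\in N_{m+m'}^{\ge q+q'}$, and the coefficient of $s^{m+m'-q-q'}t^{q+q'}$ in $PP'$ is $f_{m-q,q}f'_{m'-q',q'}$, because all other contributions vanish. Finally $N_m^{\ge q}=0$ for $2q>m$. By descending induction on $q$, Proposition 3 follows from the next lemma: if $R_m^{\ge q+1}=N_m^{\ge q+1}$ and $\ell_q(R_m^{\ge q})\supset\ell_q(N_m^{\ge q})$, then $R_m^{\ge q}=N_m^{\ge q}$; at $q=0$ this is $R_m=N_m$.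

**Lemma 4.** $\ell_q(R_m^{\ge q})=M(m-q,q)$ if $m>2q$, and $\ell_q(R_m^{\ge q})=M(q,q)^+$ if $m=2q$.

**Step 3: reduction to $n_i=1$.** We may shrink every factor to $\mathbb P^1$. Both sides of Lemma 4 are $G$-stable, so it suffices to reach the highest weight vectors $e_{m-q,q,j}$ on the right. These involve only $x_{i0},x_{i1},y_{i0},y_{i1}$, and by (5) they lie in the corresponding space for $(\mathbb P^1)^k$. If $F\in S^m(\bigotimes S^{d_i}\langle x_{i0},x_{i1}\rangle)$ does the job for $(\mathbb P^1)^k$, then the same $F\in S^mA$ does it in general, because the polynomials $f_{a,b}$ are the same. So assume all $n_i=1$ until the end of the proof of Lemma 4. For $e\in\mathbb N^k$ let $K_e=K_e^+\oplus K_e^-$ be the space of polynomials of bidegree $(e_i,e_i)$ in each pair $(x_i,y_i)$, decomposed by the swap. Then $K_e=\bigoplus_{j\le e}\mathbb S_j$ with $\mathbb S_j=\bigotimes S_{(2e_i-j_i,j_i)}V_i$, and the sign on $\mathbb S_j$ is $(-1)^{|j|}$.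

**Step 4: the spaces $M(a,b)$ are generated by $M(1,1)$ and $A=M(1,0)$.** This reduces large $q$ to $q=1$. Precisely, for $a\ge b$,
$$M(a,b)=M(1,1)^b\,A^{a-b},\tag{6}$$
where products of spaces denote spans of products and $A$ is the space of forms in the variables $x$. Since $n_i=1$, $\varepsilon_i$ spans a one-dimensional representation. Multiplying by $\varepsilon^j$ shifts types by $j$, so
$$\varepsilon^jK[x,y]_{(ad-j,\,bd-j)}=\bigoplus_{j\le j'\le bd}\mathbb S_{j'} .$$
Every $j'\le bd$ with $|j'|\ge2b$ dominates some $j$ with $|j|=2b$, so (5) gives $M(a,b)=\sum_{|j|=2b,\,j\le bd}\varepsilon^jK[x,y]_{(ad-j,\,bd-j)}$. If $b=0$, (6) says $H^0(L^a)=A^a$, which holds. Let $b\ge1$, $|j|=2b$, $j\le bd$. List $2b$ items, $j_i$ of color $i$, sorted by color, and put the $r$-th item in box $r\bmod b$. Each of the $b$ boxes gets two items, and at most $\lceil j_i/b\rceil\le d_i$ of color $i$. So $j=\sum_{r=1}^bj^{(r)}$ with $|j^{(r)}|=2$ and $j^{(r)}\le d$. Multiplication of multihomogeneous components of a polynomial ring is onto, hence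
$$\varepsilon^jK[x,y]_{(ad-j,\,bd-j)}=\Big(\prod_{r=1}^b\varepsilon^{j^{(r)}}K_{d-j^{(r)}}\Big)\cdot A^{a-b}\subset M(1,1)^bA^{a-b}.$$
The inclusion $\supset$ in (6) is clear from the vanishing orders.

**Step 5: degree two.** We determine what quadrics contribute: $\ell_1(R_2^{\ge1})=M^+$. An element $F\in S^2A$ yields an arbitrary symmetric $f_{1,1}\in A\otimes A$, and $f_{2,0}=\frac12f_{1,1}|_\Delta$. So $F\in R_2^{\ge1}$ if and only if $f_{1,1}$ vanishes on $\Delta$. The symmetric sections vanishing on $\Delta$ are the sum of the $\mathbb S_j$ with $j\le d$, $|j|$ even and $|j|\ge2$, which is $M^+$.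

If $M(1,1)$ were equal to $\ell_1(R_2^{\ge1})$, we could now finish by (6) and multiplicativity. This is the first approach one would try, and here is the point where it stops: $M^-\ne0$ as soon as there is $j\le d$ with $|j|=3$, that is, exactly when $D\ge3$. The antisymmetric part is out of reach of quadrics. Two facts repair this. A single factor of $M^-$ occurs only when a spare factor $A$ is available, and $M^-A$ can be reached by cubics. Two factors of $M^-$ can be traded for two factors of $M^+$.

**Step 6: degree three.** We show $\ell_1(R_3^{\ge1})=M(2,1)$. Let $j\le d$, $|j|\ge2$, and $F=w^2g\in S^3A$ with $w=\prod x_{i0}^{d_i}$ and $g=\prod x_{i0}^{d_i-j_i}x_{i1}^{j_i}$. Then $f_{2,1}=w(x)^2g(y)+2w(x)w(y)g(x)$. In the coordinates $x_i,y_i$, after division by $w(x)^2w(y)$, this is $y^j+2x^j$. The weight space of $H^0(L^2)\otimes H^0(L)$ containing it is spanned by the $x^ry^{r'}$ with $r+r'=j$. The lowering operators act by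
$$\mathsf f_i(x^ry^{r'})=(2d_i-r_i)\,x^{r+1_i}y^{r'}+(d_i-r'_i)\,x^ry^{r'+1_i}.$$
With $(\alpha)_r=\alpha(\alpha-1)\cdots(\alpha-r+1)$ define a linear form on this weight space by
$$\lambda(x^ry^{r'})=\prod_i\frac{(-1)^{r_i}}{(2d_i)_{r_i}(d_i)_{r'_i}}.\tag{7}$$
The denominators are nonzero as $r'_i\le j_i\le d_i$. Let $r+r'=j-1_i$, so $r'_i\le j_i-1<d_i$. Since $(\alpha)_{r+1}=(\alpha)_r(\alpha-r)$, the two terms of $\mathsf f_i(x^ry^{r'})$ contribute to $\lambda$ the numbers $-\lambda_0$ and $+\lambda_0$, where $\lambda_0$ is the value of the formula (7) at $(r,r')$. So $\lambda$ kills $\mathsf f_i(x^ry^{r'})$.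

The irreducible module $\mathbb S_{j'}$ is generated from its highest weight vector by the lowering operators, so each of its non-highest weight spaces is the sum of the images under the $\mathsf f_i$ of weight spaces. If $j'\ne j$, the weight in question is not the highest weight of $\mathbb S_{j'}$, so $\lambda$ vanishes on the part of the weight space in $\mathbb S_{j'}$. But
$$\lambda(y^j+2x^j)=\prod_i\frac1{(d_i)_{j_i}}+2(-1)^{|j|}\prod_i\frac1{(2d_i)_{j_i}}\ne0,$$
since $\prod(2d_i)_{j_i}/(d_i)_{j_i}\ge2^{|j|}\ge4$; each factor $(2d_i-r)/(d_i-r)$ is at least $2$. So $f_{2,1}$ has a nonzero $\mathbb S_j$-component. The map $S^3A\to H^0(L^2)\otimes H^0(L)$, $F\mapsto f_{2,1}$, is equivariant with multiplicity-free target, so it maps the $\mathbb S_j$-isotypic part of $S^3A$ onto $\mathbb S_j$. Elements of that isotypic part have $f_{3,0}=0=f_{0,3}$, because $H^0(L^3)=\mathbb S_0$ and $j\ne0$; so they lie in $R_3^{\ge1}$. As $M(2,1)$ is the sum of these $\mathbb S_j$, the claim follows.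

**Step 7: $(M^-)^2\subset(M^+)^2$.** This trades pairs of antisymmetric factors. For $j\le d$, $|j|\ge2$, we have $\varepsilon^jK_{d-j}^{\pm}\subset M^{\pm(-1)^{|j|}}$. The space $M^-$ is the sum of the $\mathbb S_{j'}$ with $j'\le d$ and $|j'|\ge3$ odd. Choose $j\le j'$ with $|j|=3$; then $\mathbb S_{j'}=\varepsilon^j\mathbb S_{j'-j}\subset\varepsilon^jK_{d-j}^+$, as $|j'-j|$ is even. Hence
$$M^-=\sum_{|j|=3,\ j\le d}\varepsilon^jK_{d-j}^+ .$$
Let $|j|=|j'|=3$, $j,j'\le d$, $g\in K_{d-j}^+$ and $g'\in K_{d-j'}^+$. We show $\varepsilon^jg\cdot\varepsilon^{j'}g'\in(M^+)^2$.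

*Case 1: $j_i,j'_i\ge1$ for some $i$.* The identity
$$\varepsilon_i^2=(x_{i0}y_{i1}+x_{i1}y_{i0})^2-4(x_{i0}y_{i0})(x_{i1}y_{i1})$$
writes $\varepsilon_i^2$ as a combination of products $ww'$ with $w,w'\in K_{1_i}^+$. So $\varepsilon^jg\,\varepsilon^{j'}g'$ is a combination of terms $(\varepsilon^{j-1_i}wg)(\varepsilon^{j'-1_i}w'g')$. Here $|j-1_i|=|j'-1_i|=2$, and $wg,w'g'$ are symmetric, so both factors lie in $M^+$.

*Case 1′.* The same computation works for $\varepsilon^Jg_1\cdot\varepsilon^{j'}g'$ with $J\le d$, $|J|=4$, $g_1\in K_{d-J}^-$ and $J_i,j'_i\ge1$: now $\varepsilon^{J-1_i}wg_1$ has $|J-1_i|=3$ and sign $(-1)^3(-1)=+$, so it lies in $M^+$.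

*Case 2: $j$ and $j'$ have disjoint supports.* Choose $i$ with $j'_i\ge1$, so $j_i=0$ and $d_i\ge1$. As $K_{d-j}=K_{1_i}K_{d-j-1_i}$ and $K_{1_i}=K_{1_i}^+\oplus K\varepsilon_i$, taking symmetric parts we can write $g=\sum w_\nu g_\nu+\varepsilon_ig_1$ with $w_\nu\in K_{1_i}^+$, $g_\nu\in K_{d-j-1_i}^+$ and $g_1\in K_{d-j-1_i}^-$. Then
$$\varepsilon^jw_\nu g_\nu\cdot\varepsilon^{j'}g'=(\varepsilon^{j+1_i}g_\nu)(\varepsilon^{j'-1_i}w_\nu g')\in M^+M^+,$$
since $|j+1_i|=4$ and $|j'-1_i|=2$. The remaining term $\varepsilon^{j+1_i}g_1\cdot\varepsilon^{j'}g'$ is Case 1′ with $J=j+1_i$.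

In the example $d=3$ above, $M^-=K\varepsilon^3$ and the step says that $\varepsilon^6=\varepsilon^2\cdot\varepsilon^2\cdot\varepsilon^2$ is a combination of products $(\varepsilon^2w)(\varepsilon^2w')$.

**Step 8: proof of Lemma 4.** We assemble the pieces. For $q=0$ we have $M(m,0)=H^0(L^m)=A^m$, which is reached by products of $m$ elements of $A=R_1$. Let $q\ge1$. If $m>2q$, (6) and Step 7 give
$$M(m-q,q)=(M^+)^qA^{m-2q}+(M^+)^{q-1}(M^-A)A^{m-2q-1},\qquad M^-A\subset M(2,1).$$
By Steps 5 and 6 and multiplicativity the right side lies in $\ell_q(R_m^{\ge q})$. If $m=2q$, then $M(q,q)=(M^++M^-)^q$ and its symmetric part is $\sum_{r\text{ even}}(M^+)^{q-r}(M^-)^r=(M^+)^q$, which lies in $\ell_q(R_{2q}^{\ge q})$. This proves Lemma 4 and Proposition 3. $\square$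

The local rings of $\sigma$ are degree-zero parts of localizations of $R$, so $\sigma$ is normal as well.

## 5. Rational singularities in one-parameter families

We will show that $R$ has rational singularities by degenerating it to a ring that is an invariant ring. This section provides the tool. We recall Grauert–Riemenschneider vanishing, $R^i\mu_*\omega_{Z'}=0$ for $i>0$ and a resolution $\mu:Z'\to Z$, and Kempf's criterion: if $Z$ is normal and Cohen–Macaulay and $\mu:Z'\to Z$ is a resolution with $\mu_*\omega_{Z'}=\omega_Z$, then $Z$ has rational singularities. Conversely, rational singularities are Cohen–Macaulay and satisfy $\mu_*\omega_{Z'}=\omega_Z$.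

**Lemma 5** (Elkik, Invent. Math. 47, 1978). Let $Z$ be an integral scheme of finite type over $K$, $h\ne0$ a regular function, $Z_0=\{h=0\}$, and $z\in Z_0$. If $Z_0$ has a rational singularity at $z$, then so does $Z$.

*Proof.* Work near $z$. First, $Z$ is normal and Cohen–Macaulay: $Z_0$ is normal, integral and Cohen–Macaulay and $h$ is a non-zero-divisor, so $Z$ is Cohen–Macaulay. $Z$ is regular where $Z_0$ is, so $\mathrm{Sing}\,Z\cap Z_0$ has codimension at least $2$ in $Z_0$. Cutting by one equation lowers dimension by at most one, so $\mathrm{Sing}\,Z$ has codimension at least $2$ in $Z$, and $Z$ is normal by Serre's criterion.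

Let $\mu:Z'\to Z$ be a resolution such that the strict transform $Z_0'$ of $Z_0$ is smooth. Since $Z$ is normal, $\mu$ is an isomorphism at the generic point of $Z_0$, so $Z_0'\to Z_0$ is a resolution. From $0\to\omega_{Z'}\to\omega_{Z'}(Z_0')\to\omega_{Z_0'}\to0$ and $R^1\mu_*\omega_{Z'}=0$, the residue map $\mu_*\omega_{Z'}(Z_0')\to\mu_*\omega_{Z_0'}=\omega_{Z_0}$ is onto. Since $Z_0'\le\mathrm{div}(\mu^*h)$,
$$\mu_*\omega_{Z'}(Z_0')\subset h^{-1}\mu_*\omega_{Z'}\subset h^{-1}\omega_Z .$$
The residue map is the restriction of $h^{-1}\omega_Z\to h^{-1}\omega_Z/\omega_Z=\omega_{Z_0}$: both maps go to a torsion-free sheaf on $Z_0$ and they agree at its generic point. So $h^{-1}\omega_Z=h^{-1}\mu_*\omega_{Z'}+\omega_Z$, that is, $\mu_*\omega_{Z'}+h\,\omega_Z=\omega_Z$ at $z$. By Nakayama's lemma $\mu_*\omega_{Z'}=\omega_Z$ at $z$, and Kempf's criterion finishes the proof. $\square$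

**Lemma 6.** Let $B=\bigoplus_{w\ge0}B_w$ be a finitely generated graded $K$-algebra with $B_0=K$, and let $\theta\in B_w$, $w>0$, be a non-zero-divisor such that $B/\theta$ is a domain with rational singularities. Then $B$ is a domain, and $B$ and all $B/(\theta-c)$, $c\in K^*$, have rational singularities.

*Proof.* *$B$ is a domain.* As $\bigcap\theta^rB=0$, nonzero $x,y$ can be written $x=\theta^rx'$, $y=\theta^{r'}y'$ with $x',y'\notin(\theta)$. Then $x'y'\notin(\theta)$, so $x'y'\ne0$ and $xy\ne0$.

*$B$ has rational singularities.* Let $Z=\mathrm{Spec}\,B$. By Lemma 5, $Z$ has rational singularities along $V(\theta)$, in particular at the vertex. The locus of non-rational singularities is closed and $\mathbb G_m$-stable. If it were nonempty it would contain the vertex, since all weights are non-negative and $B_0=K$. So it is empty.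

*The fibers.* Let $\mu:Z'\to Z$ be a resolution, $Z_c=\{\theta=c\}$, $Z_c'=\mu^{-1}(Z_c)$. For general $c$, $Z_c'$ is smooth by generic smoothness, and $Z_c'\to Z_c$ is birational, because the exceptional locus of $\mu$ meets $Z_c'$ in smaller dimension, and its image, of codimension at least $2$ in $Z$, contains no component of $Z_c$. The sequence $0\to\mathcal O_{Z'}\xrightarrow{\theta-c}\mathcal O_{Z'}\to\mathcal O_{Z_c'}\to0$, together with $\mu_*\mathcal O_{Z'}=\mathcal O_Z$ and $R^i\mu_*\mathcal O_{Z'}=0$ for $i>0$, gives $\mu_*\mathcal O_{Z_c'}=\mathcal O_{Z_c}$ and $R^i\mu_*\mathcal O_{Z_c'}=0$ for $i>0$. So $Z_c$ is normal with rational singularities for general $c$. By the $\mathbb G_m$-action all $Z_c$, $c\ne0$, are isomorphic. $\square$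

## 6. The ring of highest weight vectors

Let $U\subset G$ be a maximal unipotent subgroup; $R^U$ is spanned by highest weight vectors. We first compute $R^U$, then show it is an invariant ring of a ring with rational singularities.

**Step 1: $R^U$ in terms of binary forms.** By Proposition 3 we may compute in $N$. A highest weight vector of type $j$ in degree $m$ has the form $(c_ae_{a,b,j})_a$; put $P=\sum c_as^at^b\in K[s,t]_m$. Membership in $N_m=R_m$ translates into three conditions on $P$.

* By Pieri, $e_{a,b,j}$ exists only if $j_i\le\min(a,b)d_i$ for all $i$. So $(st)^{c_j}\mid P$ with $c_j=\max_i\lceil j_i/d_i\rceil$.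
* The swap sends $e_{a,b,j}$ to $(-1)^{|j|}e_{b,a,j}$. So $P(t,s)=(-1)^{|j|}P(s,t)$.
* At $E$ trivialize $L_1,L_2$ by $w(x),w(y)$ with $w=\prod x_{i0}^{d_i}$. By (4), $e_{a,b,j}$ becomes $\prod_i(y_i-x_i)^{j_i}=\text{unit}\cdot\varpi^{|j|}$, independently of $a,b$. Write $P=\sum p_r(s+t)^{m-r}t^r$ with $p_r\in K$. Then the section is $\text{unit}\cdot\sum p_r\varpi^{|j|-r}u^{m-r}\tau^r$, so we need $p_r=0$ for $r>|j|$, i.e. $(s+t)^{\max(m-|j|,0)}\mid P$.

Since $e_{a,b,j}e_{a',b',j'}=e_{a+a',b+b',j+j'}$, products correspond to products of the $P$'s. Hence $R^U=T^{\mathbb Z/2}$, where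
$$T=\bigoplus_{m,j}T_{m,j}\,\varepsilon^j\subset K[s,t,\varepsilon_1,\dots,\varepsilon_k],\qquad T_{m,j}=\{P\in K[s,t]_m:\ (st)^{c_j}(s+t)^{\max(m-|j|,0)}\mid P\},\tag{8}$$
and $\mathbb Z/2$ acts by $s\leftrightarrow t$, $\varepsilon_i\mapsto-\varepsilon_i$.

Example: $k=1$, $n_1=1$, $d=3$. Here $R$ is the coordinate ring of the space of binary cubics, and $R^U$ contains $\mathsf f=s+t$ ($m=1,j=0$), $\mathsf H=st\,\varepsilon^2$ ($m=2,j=2$), $\mathsf T=st(s-t)\varepsilon^3$ ($m=3,j=3$) and $\mathsf D=(st)^2\varepsilon^6$ ($m=4,j=6$), which all satisfy the three conditions. From $(s-t)^2=(s+t)^2-4st$ we read off the relation $\mathsf T^2=\mathsf D\,\mathsf f^2-4\mathsf H^3$.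

**Step 2: a ring $T'$ that encodes the power of $s+t$.** If the third condition were absent, $T$ would be spanned by monomials and would be the semigroup ring of
$$C=\{(\alpha,\beta,j)\in\mathbb N^{2+k}:\ j_i\le d_i\alpha,\ j_i\le d_i\beta\ \ \forall i\},$$
a normal affine toric ring. We recall (Hochster; Kempf et al.) that normal affine toric varieties have rational singularities, so we would be done. Divisibility by a power of $s+t$ is not a monomial condition, and this is what stops the direct toric argument. The remedy is to record that power by an extra variable. The semigroup $C$ is saturated, and finitely generated by Gordan's lemma. Write the monomials of $K[C]$ as $a^\alpha b^\beta\varepsilon^j$; note $a,b\in K[C]$. Put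
$$T'=K[C][v,z]/(vz-a-b).\tag{9}$$

**Step 3: $T'$ has rational singularities.** We degenerate the equation $vz=a+b$ to the binomial equation $vz=a$. For any ring $Q$ and $c\in Q$, the ring $Q[v,z]$ is free over $Q[vz]$ with basis $v^r$ $(r\ge0)$, $z^r$ $(r\ge1)$. So $Q[v,z]/(vz-c)$ is a free $Q$-module on $v^r\ (r\ge0)$, $z^r\ (r\ge1)$. We use this three times.

First, for $Q=K[C]$, $c=a$, sending $z\mapsto av^{-1}$ embeds $K[C][v,z]/(vz-a)$ in $K[C][v^{\pm1}]$. The image is the semigroup ring of
$$C'=\{(c,r)\in\mathbb Z^{k+2}\times\mathbb Z:\ c\in C,\ c+r(1,0,0)\in C\},$$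
because for $r\ge0$ the second condition is automatic, and for $r<0$ it says that $c$ is $(-r)(1,0,0)$ plus an element of $C$. $C'$ is the set of lattice points of a rational polyhedral cone, so $K[C']$ is a normal affine toric ring and has rational singularities.

Second, let $B=K[C][v,z,\lambda]/(vz-a-\lambda b)$. Grade it by $\mathrm{wt}(a^\alpha b^\beta\varepsilon^j)=2\alpha+\beta$, $\mathrm{wt}(v)=\mathrm{wt}(z)=\mathrm{wt}(\lambda)=1$. The relation is homogeneous of weight $2$. The weight-$0$ part is $K$, since $\alpha=\beta=0$ forces $j=0$. $B$ is free over $Q=K[C][\lambda]$, so $\lambda$ is a non-zero-divisor. As $B/\lambda=K[C']$, Lemma 6 shows that $B/(\lambda-1)=T'$ has rational singularities.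

**Step 4: $T=(T')^{\mathbb G_m}$.** This recovers $T$ as an invariant ring. Let $\mathbb G_m$ act on $T'$ with weights $1$ on $a,b,v$, weight $0$ on $z$, and $-1$ on each $\varepsilon_i$; so $a^\alpha b^\beta\varepsilon^j$ has weight $\alpha+\beta-|j|$ and the relation in (9) is homogeneous. Define
$$\Phi:T'\to K[s,t,v^{\pm1},\varepsilon],\qquad a^\alpha b^\beta\varepsilon^j\mapsto s^\alpha t^\beta\varepsilon^j,\quad v\mapsto v,\quad z\mapsto(s+t)v^{-1}.$$
The basis elements $v^r$ $(r\ge0)$ and $z^r$ $(r\ge1)$ of the free $K[C]$-module $T'$ map to $v^r$ and $(s+t)^rv^{-r}$, in different $v$-degrees. So $\Phi$ is injective, and in particular $T'$ is a domain. Give $s,t$ degree $1$ and $v,\varepsilon_i$ degree $0$ (so $a,b,z$ have degree $1$), and call this degree $m$. The part of $K[C]$ of exponent $j$ maps onto the multiples of $(st)^{c_j}$. So the image of $\Phi$ in degree $m$, exponent $j$ and $v$-exponent $r$ is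
$$\{P\in K[s,t]_m:\ (st)^{c_j}(s+t)^{\max(0,-r)}\mid P\}.$$
Its $\mathbb G_m$-weight is $m+r-|j|$. Weight $0$ means $r=|j|-m$, which gives exactly $T_{m,j}$. Setting $v=1$ is injective on the weight-zero part, as there $r$ is determined by $(m,j)$. So $(T')^{\mathbb G_m}\cong T$.

The $\mathbb Z/2$-action lifts to $T'$ by $a^\alpha b^\beta\varepsilon^j\mapsto(-1)^{|j|}a^\beta b^\alpha\varepsilon^j$, with $v,z$ fixed, and commutes with $\mathbb G_m$. Hence
$$R^U=(T')^{\mathbb G_m\times\mathbb Z/2},\tag{10}$$
compatibly with the gradings by $m$ and $j$.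

## 7. From highest weight vectors to $R$: proof of Theorem B(1)

**Step 1: a filtration of $R$.** We want to replace the product of $R$ by one that is determined by $R^U$. Let $R_{m,(j)}$ be the isotypic component of $R_m$ of type $j$, and
$$F^pR=\bigoplus_m\bigoplus_{|j|\ge p}R_{m,(j)} .$$
Constituents $\nu$ of $S_\lambda\otimes S_\mu$ satisfy $\nu\le\lambda+\mu$ in the dominance order. For our two-row shapes this means $R_{m,(j)}R_{m',(j')}\subset\bigoplus_{j''\ge j+j'}R_{m+m',(j'')}$. Hence $F$ is multiplicative, and in $\mathrm{gr}\,R=\bigoplus R_{m,(j)}$ the product is the projection of the product in $R$ to $R_{m+m',(j+j')}$.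

**Step 2: the structure of $\mathrm{gr}\,R$.** We identify $\mathrm{gr}\,R$ with an explicit subring of a tensor product. Let $\mathcal C_i=\mathrm{Sym}(V_i\otimes K^2)^{U_2}$, where $U_2\subset SL_2$ is maximal unipotent. By Cauchy's formula $\mathrm{Sym}(V_i\otimes K^2)=\bigoplus S_\lambda V_i\otimes S_\lambda K^2$, so $\mathcal C_i=\bigoplus_{\lambda_1\ge\lambda_2\ge0}S_{(\lambda_1,\lambda_2)}V_i$, the summand being the part of $GL_2$-torus weight $\lambda$. In particular $S_\lambda V_i\cdot S_\mu V_i\subset S_{\lambda+\mu}V_i$. Writing $\mathrm{Sym}(V_i\otimes K^2)$ as polynomials in $x_{i\cdot},y_{i\cdot}$, with $U_2$ acting by $y_{i\cdot}\mapsto y_{i\cdot}+cx_{i\cdot}$, take the highest weight vectors $v_\lambda=x_{i0}^{\lambda_1-\lambda_2}\varepsilon_i^{\lambda_2}$; then $v_\lambda v_\mu=v_{\lambda+\mu}$. For $\lambda(m,j)=((md_i-j_i,j_i))_i$ put $S_{\lambda(m,j)}=\bigotimes_iS_{(md_i-j_i,j_i)}V_i\subset\bigotimes\mathcal C_i$, and let $v_{\lambda(m,j)}$ be the tensor product of the $v$'s. Note $\lambda(m,j)+\lambda(m',j')=\lambda(m+m',j+j')$.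

Let $R^U_{m,j}\otimes S_{\lambda(m,j)}\cong R_{m,(j)}$ be the $G$-isomorphism with $h\otimes v_{\lambda(m,j)}\mapsto h$. For $h\in R^U_{m,j}$, $h'\in R^U_{m',j'}$, and $\lambda=\lambda(m,j)$, $\lambda'=\lambda(m',j')$, the product in $\mathrm{gr}\,R$ restricts to an equivariant map
$$S_\lambda\otimes S_{\lambda'}\to R^U_{m+m',j+j'}\otimes S_{\lambda+\lambda'} .$$
As $\dim\mathrm{Hom}_G(S_\lambda\otimes S_{\lambda'},S_{\lambda+\lambda'})=1$ and $v_\lambda\otimes v_{\lambda'}$ generates the Cartan component, the map is determined by the image of $v_\lambda\otimes v_{\lambda'}$. This image is $hh'$, a highest weight vector of type $j+j'$. The map $hh'\otimes(\text{product in }\bigotimes\mathcal C_i)$ has the same value there, so the two agree. Therefore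
$$\mathrm{gr}\,R\cong\bigoplus_{m,j}R^U_{m,j}\otimes S_{\lambda(m,j)}\subset R^U\otimes\bigotimes_i\mathcal C_i\tag{11}$$
as algebras.

**Step 3: $\mathrm{gr}\,R$ is an invariant ring.** Now Boutot's theorem can be used, as it was for matrices. By the transfer principle and $K[SL_2/U_2]=K[\mathbb A^2]$,
$$\mathcal C_i=(\mathrm{Sym}(V_i\otimes K^2)\otimes K[\mathbb A^2])^{SL_2}.$$
The summand $S_\lambda V_i\otimes S_\lambda K^2$ pairs with the part of $K[\mathbb A^2]$ of degree $\lambda_1-\lambda_2$. So on $S_\lambda V_i$ the degrees in the two factors are $\lambda_1+\lambda_2$ and $\lambda_1-\lambda_2$, and they determine $\lambda$. By (11), $\mathrm{gr}\,R$ is the part of $R^U\otimes\bigotimes\mathcal C_i$ where, for each $i$, these degrees equal $md_i$ and $md_i-2j_i$. These are $2k$ equalities of gradings, so this part is the invariant ring of a torus $\mathbb G_m^{2k}$. With (10),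
$$\mathrm{gr}\,R=\Big(T'\otimes\bigotimes_i\big(\mathrm{Sym}(V_i\otimes K^2)\otimes K[\mathbb A^2]\big)\Big)^{\mathbb G_m\times\mathbb Z/2\times SL_2^k\times\mathbb G_m^{2k}}.$$
The ring in parentheses is a polynomial ring over the domain $T'$, so it is a domain with rational singularities, and the group is reductive. By Boutot $\mathrm{gr}\,R$ is a finitely generated domain with rational singularities.

**Step 4: deformation to $R$.** We pass from $\mathrm{gr}\,R$ back to $R$ by Lemma 6. Consider
$$\mathcal R=\bigoplus_{p\in\mathbb Z}F^pR\,\theta^{-p}\subset R[\theta^{\pm1}]\qquad(F^pR=R\text{ for }p\le0),$$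
a domain with $\mathcal R/\theta=\mathrm{gr}\,R$ and $\mathcal R/(\theta-1)=R$. In degree $m$ we have $|j|\le mD/2$, as $j_i\le\min(a,b)d_i$. So $F^pR_m=0$ for $p>mD/2$.

*Finite generation.* Lift bihomogeneous generators of $\mathrm{gr}\,R$, of bidegree $(m,p)$, to elements of $F^pR_m\theta^{-p}$. Given an element of $F^pR_m\theta^{-p}$, subtracting a polynomial in these lifts leaves an element of $F^{p+1}R_m\theta^{-p}=\theta\cdot F^{p+1}R_m\theta^{-(p+1)}$. By descending induction on $p$, $\mathcal R$ is generated by $\theta$ and the lifts.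

*Grading.* Give $F^pR_m\theta^{-p}$ the weight $Dm-p$. If $m\ge1$ and $F^pR_m\ne0$, then $p\le mD/2<Dm$. If $m=0$, then $p\le0$. And $\theta$ has weight $1$. So this is a grading in non-negative weights with weight-$0$ part $K$.

By Lemma 6, $R=\mathcal R/(\theta-1)$ has rational singularities. Together with Proposition 3 this proves Theorem B(1). In particular $R$ is normal and Cohen–Macaulay, of dimension $\dim\sigma+1\ge2$, so Lemma 1 applies for all $k,n,d$.

## 8. Where a point lies on a single secant line

From here to the end of Section 10 let $D\ge3$. We look for the largest region where $f:\mathbb P(\mathcal E)\to\sigma$ is visibly injective. For $\zeta\in\mathcal H$ let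
$$I(\zeta)=\{i:\ \mathrm{pr}_i|_\zeta\text{ is not constant}\}\ne\emptyset,\qquad D_I=\sum_{i\in I}d_i .$$
Example: on $(\mathbb P^1)^3$, two points that differ only in the first two factors have $I=\{1,2\}$. For $I\ne\emptyset$ let $\mathcal H_I=\{\zeta:I(\zeta)\subset I\}\cong\mathrm{Hilb}^2(\prod_{i\in I}X_i)\times\prod_{i\notin I}X_i$, which is closed, irreducible, of codimension $\sum_{i\notin I}n_i$. Let $Z=\{(\zeta,q):q\in\zeta\}\cong B$ be the universal family, closed in $X\times\mathcal H\subset\mathbb P^N\times\mathcal H$, and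
$$W=Z\cup\bigcup_{D_I\le2}\pi^{-1}(\mathcal H_I).$$
Since $D\ge3$, $W\ne\mathbb P(\mathcal E)$.

**Lemma 7.** If $(\zeta,q)\notin W$ and $(\zeta',q)\in\mathbb P(\mathcal E)$, then $\zeta'=\zeta$.

*Proof.* **Step 1: contractions see the span.** As for binary quartics in Section 2, we differentiate $q$. Let $(\eta,q)\notin Z$ and $I=I(\eta)$. If $\eta=\{x,y\}$ is reduced, both points occur in $q$ with nonzero coefficients, and after scaling vectors $q=x^d+y^d$. If $\eta$ is non-reduced at $x$ with direction $v=(v_i)$, then $\langle\eta\rangle$ is spanned by $x^d$ and the derivative $\partial_vx^d$. Since adding $cx_1$ to $v_1$ adds $cd_1x^d$ to $\partial_vx^d$, after scaling and such a change $q=\partial_vx^d$. Here $v_i\notin\langle x_i\rangle$ if and only if $i\in I$. Consider the contraction $q_i:V_i\to\bigotimes_lS^{(d-1_i)_l}U_l$. Up to the factor $d_i$, $q_i(\varphi)$ is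
$$\varphi(x_i)x^{d-1_i}+\varphi(y_i)y^{d-1_i},\qquad\text{respectively}\qquad\varphi(v_i)x^{d-1_i}+\varphi(x_i)\,\partial_vx^{d-1_i}.$$
Let $Y_i$ be the Segre–Veronese variety of multidegree $d-1_i$, with factors of degree $0$ omitted. We claim:

* if $i\notin I$, then $\mathrm{rk}\,q_i\le1$;
* if $i\in I$ and $D_I\ge2$, then $\mathrm{rk}\,q_i=2$ and $\mathbb P(\mathrm{im}\,q_i)=\langle\eta_i\rangle$, where $\eta_i\cong\eta$ is the image of $\eta$ in $Y_i$.

If $i\notin I$, then $y_i$, respectively $v_i$, is proportional to $x_i$ (or zero), so $q_i(\varphi)$ is $\varphi(x_i)$ times a fixed tensor. If $i\in I$, the two values of $\varphi$ are arbitrary, so $\mathrm{im}\,q_i$ is spanned by $x^{d-1_i},y^{d-1_i}$, respectively $x^{d-1_i},\partial_vx^{d-1_i}$. If moreover $D_I\ge2$, some $l\in I$ has $(d-1_i)_l\ge1$: either $l=i$ with $d_i\ge2$, or another $l\in I$. So $\eta$ embeds in $Y_i$ and the two spanning vectors are independent.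

**Step 2: $I(\zeta)=I(\zeta')$.** Let $(\zeta,q)\notin W$. Then $D_{I(\zeta)}\ge3$. Further $q\notin X$, as some $q_i$ has rank $2$, while all contractions of points of $X$ have rank $1$. So $(\zeta',q)\notin Z$. Also $D_{I(\zeta')}\ge2$: if $D_{I(\zeta')}=1$, the line $\langle\zeta'\rangle$ lies in $X$. Hence Step 1 applies to both and $I(\zeta)=\{i:\mathrm{rk}\,q_i=2\}=I(\zeta')=:I$, with $D_I\ge3$.

**Step 3: $\zeta_i=\zeta_i'$ for $i\in I$.** By Step 1, $\langle\zeta_i\rangle=\mathbb P(\mathrm{im}\,q_i)=\langle\zeta_i'\rangle$. This line is not contained in $Y_i$. Indeed, a line in $Y_i$ has degree $1$, so it moves in only one factor $l$, and $(d-1_i)_l=1$. As $\zeta_i$ is non-constant in every factor $l\in I$ with $(d-1_i)_l\ge1$, there would be only one such $l$, and $D_I-1=1$, a contradiction. We recall that Segre–Veronese varieties are cut out scheme-theoretically by quadrics. So $\langle\zeta_i\rangle\cap Y_i$ has length at most $2$, and it equals both $\zeta_i$ and $\zeta_i'$.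

**Step 4: recovering $\zeta$.** If some $i\in I$ has $d_i\ge2$, no factor is omitted in $Y_i$, so $\zeta=\zeta'$. Otherwise all $d_i=1$ for $i\in I$, so $|I|=D_I\ge3$, and $\zeta_i$ is the image of $\zeta$ in $\prod_{l\ne i}X_l$. Fix $i_2\in I$. Since $\mathrm{pr}_{i_2}$ embeds $\zeta$ and $\zeta'$, each is the graph of a morphism from a length-$2$ subscheme of $X_{i_2}$ to $\prod_{l\ne i_2}X_l$. For each $l\ne i_2$ choose $i\in I\setminus\{l,i_2\}$. Then $\zeta_i=\zeta_i'$ shows that the images of $\zeta,\zeta'$ in $X_l\times X_{i_2}$, and in $X_{i_2}$, agree. So the $l$-th components of the two morphisms agree. Hence $\zeta=\zeta'$. $\square$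

**Isomorphism outside codimension two.** We draw the geometric consequence. By Lemma 7, $f^{-1}(f(W))=W$, and $f:\mathbb P(\mathcal E)\setminus W\to\sigma\setminus f(W)$ is proper and bijective, hence finite and, in characteristic $0$, birational. Since $\sigma$ is normal it is an isomorphism. In particular $\dim\sigma=2n+1$. Moreover $f(W)$ has codimension at least $2$, that is, dimension at most $2n-1$:

* $f(Z)=X$ has dimension $n\le2n-1$, and for $D_I=1$ the image of $\pi^{-1}(\mathcal H_I)$ lies in $X$.
* For $I=\{i\}$, $d_i=2$ (so $k\ge2$), the image consists of $\prod_{l\ne i}X_l$-families of symmetric matrices of rank at most $2$, of projective dimension $2n_i$. So its dimension is at most $2n_i+(n-n_i)\le2n-1$.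
* For $I=\{i,i'\}$, $d_i=d_{i'}=1$, the image consists of $\prod_{l\notin I}X_l$-families of $(n_i+1)\times(n_{i'}+1)$ matrices of rank at most $2$, of projective dimension $2(n_i+n_{i'})-1$. So its dimension is at most $n+n_i+n_{i'}-1\le2n-1$.

Hence $\mathrm{Cl}(\sigma)$ is $\mathrm{Pic}(\mathbb P(\mathcal E))$ modulo the classes of the divisorial components of $W$, and $K_\sigma$ is the image of $K_{\mathbb P(\mathcal E)}$. The divisorial components are $Z$, of dimension $2n$, and those $\pi^{-1}(\mathcal H_I)$ with $D_I\le2$ and $\sum_{i\notin I}n_i=1$, i.e. the $\pi^{-1}(\mathcal H_{[k]\setminus l})$ with $k\ge2$ and $l\in\Lambda$.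

## 9. The class group and the canonical class

**Step 1: $\mathrm{Pic}\,\mathcal H$.** We compare $\mathcal H$ with $B$. Locally $B$ is $\{w^2=h\}$ over $\mathcal H$, with $E=\{w=0\}$. Let $\delta\in\mathrm{Pic}\,\mathcal H$ be the inverse of the anti-invariant part of $p_*\mathcal O_B$; this part is locally generated by $w$. So $p^*\delta=E$ and $p_*\mathcal O_B=\mathcal O\oplus\mathcal O(-\delta)$. Let $H_i^{(1)},H_i^{(2)}$ be the pullbacks to $B$ of $\mathcal O(1_i)$ under the two projections, and $h_i=\det(\mathcal O(1_i)^{[2]})+\delta$. By (2) for $\mathcal O(1_i)$, $p^*\det(\mathcal O(1_i)^{[2]})=H_i^{(1)}+H_i^{(2)}-E$, so $p^*h_i=H_i^{(1)}+H_i^{(2)}$.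

The map $p^*:\mathrm{Pic}\,\mathcal H\to\mathrm{Pic}\,B$ is injective. If $p^*M\cong\mathcal O$, then $H^0(M)\oplus H^0(M-\delta)=H^0(B,\mathcal O)=K$. If $H^0(M)\ne0$, a nonzero section pulls back to a nonzero constant, so it is nowhere zero and $M$ is trivial. Otherwise $M-\delta$ has a nonzero section, whose pullback is a nonzero section of $\mathcal O(-E)$, which is impossible. The image of $p^*$ consists of swap-invariant classes. If $n\ge2$, $\mathrm{Pic}\,B$ is free on the $H_i^{(1)},H_i^{(2)},E$, and the invariant classes are spanned by the $p^*h_i$ and $p^*\delta$. So $\mathrm{Pic}\,\mathcal H$ is free on $h_1,\dots,h_k,\delta$. If $n=1$, then $k=1$, $B=\mathbb P^1\times\mathbb P^1$ and $E=\Delta\sim H_1^{(1)}+H_1^{(2)}$. So $\mathrm{Pic}\,\mathcal H$ is generated by $h_1,\delta$ with the single relation $h_1=\delta$; in that case $\Lambda=\{1\}$. Further $\mathrm{Pic}\,\mathbb P(\mathcal E)=\mathbb Z\xi\oplus\pi^*\mathrm{Pic}\,\mathcal H$, and classes may be computed after the injective pullback to $\mathbb P(p^*\mathcal E)$.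

**Step 2: the classes.** We compute the canonical class and the components of $W$.

*The canonical class.* The map $p$ is ramified along $E$, and $K_B=-\sum(n_i+1)p^*h_i+(n-1)E$, so $p^*K_{\mathcal H}=K_B-E=-\sum(n_i+1)p^*h_i+(n-2)E$. By (2), $\det p^*\mathcal E=\sum d_ip^*h_i-E$. Hence
$$K_{\mathbb P(\mathcal E)}=-2\xi+\pi^*(K_{\mathcal H}+\det\mathcal E)=-2\xi+\sum(d_i-n_i-1)h_i+(n-3)\delta.$$

*The divisor $Z$.* Its pullback to $\mathbb P(p^*\mathcal E)$ has no component over $E$, since $Z$ is finite over $\mathcal H$, and it is reduced because $p$ is étale off $E$. So it is $Z_1+Z_2$, where $Z_i$ is the section defined by the surjection $p^*\mathcal E\to L_i$ of (2). The kernel of this surjection is $L_{3-i}(-E)$, and $Z_i$ is the zero divisor of $\pi^*L_{3-i}(-E)\to\pi^*p^*\mathcal E\to\xi$ (with $\pi$ also denoting the projection to $B$). So $Z_i\sim\xi-L_{3-i}+E$, and $Z\sim2\xi-\sum d_ih_i+2\delta$.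

*The divisor $\mathcal H_{[k]\setminus l}$ for $n_l=1$, $k\ge2$.* Its preimage in $B$ is the strict transform of the smooth divisor $\{x_l=y_l\}\supset\Delta$ of class $H_l^{(1)}+H_l^{(2)}$, and $p$ is étale generically along it. As $\Delta$ has codimension $n\ge2$, the strict transform has class $H_l^{(1)}+H_l^{(2)}-E$, so $\mathcal H_{[k]\setminus l}$ has class $h_l-\delta$.

Together with Section 8 we obtain, in all cases with $D\ge3$,
$$\mathrm{Cl}(\sigma)=\mathbb Z\langle\xi,h_1,\dots,h_k,\delta\rangle\Big/\Big(2\xi-\sum d_ih_i+2\delta,\ \ h_l-\delta\ (l\in\Lambda)\Big),\tag{12}$$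
$$K_\sigma=-2\xi+\sum(d_i-n_i-1)h_i+(n-3)\delta.\tag{13}$$
If $k=1$, $n=1$, the relation $h_1=\delta$ comes from $\mathrm{Pic}\,\mathcal H$. If $k=1$, $n\ge2$, $\Lambda=\emptyset$. If $k\ge2$, the relations $h_l=\delta$ come from $W$. This is the first part of Theorem B(3).

**Example: rational normal curves.** For $k=1$, $n=1$ we have $h=\delta$ and (12), (13) become $\mathrm{Cl}(\sigma)=\mathbb Z\langle\xi,h\rangle/(2\xi-(d-2)h)$ and $K_\sigma=-2\xi+(d-4)h=-2h$. For $d=3$, $h=2\xi$ and $K_\sigma=-4\xi$, as it should be on $\mathbb P^3$. In general $-2h\in\mathbb Z\xi$ if and only if $d-2$ divides $2$, so only for $d=3,4$. For $d=5$, $K_\sigma=-2h$ is not a multiple of $\xi$, but $3h=2\xi$ gives $3K_\sigma=-4\xi$. So the secant variety of the rational normal quintic is $\mathbb Q$-Gorenstein but not arithmetically Gorenstein.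

## 10. The linear system and its integer solutions

**Proof of Theorem A(b).** We apply Lemma 1 to (12) and (13). The ring $R$ is Gorenstein if and only if there are $a,\beta,\gamma_l\in\mathbb Z$ with
$$-2\xi+\sum(d_i-n_i-1)h_i+(n-3)\delta-a\xi=\beta\Big(2\xi-\sum d_ih_i+2\delta\Big)+\sum_{l\in\Lambda}\gamma_l(h_l-\delta)\quad\text{in }\mathbb Z^{k+2}.\tag{14}$$
Put $s=\beta+1$ and recall $n_l=1$ for $l\in\Lambda$. Comparing coefficients of $\xi$, of $h_i$ $(i\notin\Lambda)$, of $h_l$ $(l\in\Lambda)$ and of $\delta$ gives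
$$a=-2s;\qquad n_i+1=sd_i\ (i\notin\Lambda);\qquad\gamma_l=sd_l-2\ (l\in\Lambda);\qquad n-3+\sum_{l\in\Lambda}(sd_l-2)=2s-2.\tag{15}$$
Inserting $n=\sum_{i\notin\Lambda}(sd_i-1)+|\Lambda|$, the left side of the last equation is $sD-(k-|\Lambda|)+|\Lambda|-3-2|\Lambda|=sD-k-3$. So that equation becomes $s(D-2)=k+1$. Hence the system is solvable if and only if $s=\frac{k+1}{D-2}\in\mathbb Z$ and $n_i+1=sd_i$ for $i\notin\Lambda$, and then $\omega_R\cong R(-2s)$. $\square$

**Proof of Theorem A(c).** For $D\le2$ the table repeats part (a). Let $D\ge3$. We need $s(D-2)=k+1$ with $s\ge1$ an integer, and $n_i=sd_i-1\ge1$ for $i\notin\Lambda$. If $k\ge4$, then $D-d_l\ge k-1\ge3$, so $\Lambda=\emptyset$.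

* $k=1$: $s(d-2)=2$, and $\Lambda=\{1\}$ if and only if $n=1$. For $(d,s)=(3,2)$: $n=5$ or $n=1$. For $(d,s)=(4,1)$: $n=3$ or $n=1$.
* $k=2$: $s(D-2)=3$. If $D=3$, $s=3$, $d=(1,2)$: here $l\in\Lambda$ if and only if $n_l=1$, so $n_1\in\{1,2\}$ and $n_2\in\{1,5\}$. If $D=5$, $s=1$: for $d=(1,4)$, $D-d_1=4$, so $1\notin\Lambda$ and $n_1=0$, impossible. For $d=(2,3)$, $D-d_1=3$, so $1\notin\Lambda$ and $n_1=1$; and $2\in\Lambda$ if and only if $n_2=1$, so $n_2\in\{1,2\}$.
* $k=3$: $s(D-2)=4$. If $D=3$, $s=4$, $d=(1,1,1)$: $l\in\Lambda$ if and only if $n_l=1$, so all $n_i\in\{1,3\}$. If $D=4$, $s=2$, $d=(1,1,2)$: $1,2\notin\Lambda$, so $n_1=n_2=1$; $3\in\Lambda$ if and only if $n_3=1$, so $n_3\in\{1,3\}$. If $D=6$, $s=1$: a factor with $d_i=1$ has $D-d_i=5$, so it is not in $\Lambda$ and would have $n_i=0$. So all $d_i\ge2$, $d=(2,2,2)$, $\Lambda=\emptyset$ and $n=(1,1,1)$.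
* $k=4$: $D-2\ge2$ divides $5$, so $D=7$, $s=1$. Then $d_i=n_i+1\ge2$ gives $D\ge8$, a contradiction.
* $k=5$: $D-2\ge3$ divides $6$. If $D=5$, $s=2$: $d=(1,1,1,1,1)$, $n=(1,1,1,1,1)$. If $D=8$, $s=1$: $d_i=n_i+1\ge2$ would need $D\ge10$.
* $k\ge6$: $s\ge2$ gives $2(k-2)\le s(D-2)=k+1$, so $k\le5$. And $s=1$ gives $d_i=n_i+1\ge2$, so $2k\le D=k+3$ and $k\le3$. Both are contradictions.

This is the table. $\square$

## 11. The Picard group, $\mathbb Q$-Gorenstein and factorial cones

**Step 1: $\mathrm{Pic}(\sigma)=\mathbb Z\,\mathcal O_\sigma(1)$ for all $k,n,d$.** This lets us decide which Weil classes are Cartier. If $\sigma=\mathbb P^N$ the claim is clear; this covers $D=1$, and $D=2$ with $\min n_i=1$.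

Let $D\ge3$, $M\in\mathrm{Pic}\,\sigma$ and $f^*M=a\xi+\sum b_ih_i+c\delta$. The fiber of $f$ over $x\in X$ contains $\{(\zeta,x):x\in\zeta\}\cong\mathrm{Bl}_xX\subset Z\cong B$. On it $\xi$ and $f^*M$ are trivial, $h_i$ restricts to the hyperplane class $H_i$, and $\delta$ to the exceptional divisor $E_x$. If $n\ge2$, $\mathrm{Pic}(\mathrm{Bl}_xX)$ is free on the $H_i$ and $E_x$, so $b_i=c=0$. If $n=1$, write $f^*M=a\xi+bh_1$, using $h_1=\delta$; restriction to $\mathbb P^1$ gives $b=0$. So $f^*M=a\xi$. As $f$ is proper and birational and $\sigma$ is normal, $f_*\mathcal O=\mathcal O_\sigma$, so $M=f_*f^*M=\mathcal O_\sigma(a)$.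

Let $D=2$ and all $n_i\ge2$. The same argument works with $P\to\sigma$ from Section 1.3. Its fibers over points of $X$ are $\mathbb P^{n_1-1}\times\mathbb P^{n_2-1}$, respectively $\mathbb P^{n_1-1}$, namely the choices of planes containing given vectors. On them $\xi$ is trivial and the $g$'s restrict to hyperplane classes.

**Step 2: proof of Theorem B(2).** If $\sigma$ is Gorenstein, $\mathcal O_\sigma(K_\sigma)=\omega_\sigma$ is invertible, hence isomorphic to $\mathcal O_\sigma(a)$ for some $a$ by Step 1. By Theorem B(1) and Lemma 1, $\sigma$ is arithmetically Gorenstein. Conversely, if $R$ is Gorenstein, then $\sigma$ is Cohen–Macaulay and $\omega_\sigma\cong\mathcal O_\sigma(a)$ is invertible, so $\sigma$ is Gorenstein. $\square$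

**Step 3: the rest of Theorem B(3).** Let $D\ge3$. Recall that a normal variety is *$\mathbb Q$-Gorenstein* if some positive multiple of its canonical class is Cartier; the quintic example in Section 9 shows the notion. By Step 1, $\sigma$ is $\mathbb Q$-Gorenstein if and only if $rK_\sigma\in\mathrm{Pic}(\sigma)=\mathbb Z\xi$ for some $r\ge1$. This is equivalent to $\mathbb Q$-Gorensteinness of the cone, since a graded divisorial ideal of $R$ is locally principal at the vertex if and only if it is principal, and principal graded ideals correspond to multiples of $\xi$. The condition means that (14), with left side $rK_\sigma-a\xi$, is solvable over $\mathbb Z$ for some $r\ge1$; dividing by $r$, it means that (14) is solvable over $\mathbb Q$. The computation (15) is valid over $\mathbb Q$, so this holds if and only if $n_i+1=\frac{k+1}{D-2}d_i$ for all $i\notin\Lambda$.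

Finally, the normal ring $R$ is factorial if and only if $\mathrm{Cl}(R)=\mathrm{Cl}(\sigma)/\mathbb Z\xi$ vanishes. By (12) this group has the $k+1$ generators $h_i,\delta$ and the $1+|\Lambda|$ relations $\sum d_ih_i=2\delta$, $h_l=\delta$ $(l\in\Lambda)$. If $\Lambda\ne[k]$, it has rank at least $k-|\Lambda|>0$. If $\Lambda=[k]$, it is generated by $\delta$ with the single relation $(D-2)\delta=0$, so it is $\mathbb Z/(D-2)$. Thus $R$ is factorial if and only if $\Lambda=[k]$ and $D=3$. Up to permuting the factors, these are the cases $(d;n)=(3;1)$, $((1,2);(1,1))$ and $((1,1,1);(1,1,1))$. There $N+1=4$, $6$, $8$, while $\dim\sigma=2n+1=3$, $5$, $7$. So $N=\dim\sigma$ and $\sigma=\mathbb P^N$. Conversely, if $\sigma=\mathbb P^N$ then $R$ is a polynomial ring, which is factorial. $\square$
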